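\title{Defining multiplication from a generalized polynomial of superlinear growth}

\begin{abstract}
A generalized polynomial is an expression built from real polynomials by addition, multiplication and the integer part. We show that an integer-valued generalized polynomial $g$ either grows at most linearly outside a set of upper Banach density zero, or satisfies $|g(n)|\ge cn^2$ on a syndetic set, and that in the second case multiplication is first-order definable in $(\mathbb Z;<,+,g)$. Hence the first-order theory of $(\mathbb Z;<,+,g)$ is undecidable whenever $|g(n)|/n\to\infty$. This proves a conjecture from a paper of Konieczny, stated under the hypothesis $\liminf_{n\to\infty}|g(n)|/n^2>0$. The proof uses the Bergelson--Leibman representation of bounded generalized polynomials on nilmanifolds to make the leading coefficient of $g$ locally constant, and then codes all finite sets of integers by a single formula.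
\end{abstract}

\section{Introduction}

The class of \emph{generalized polynomials} is the smallest class of functions $\mathbb Z\to\mathbb R$ that contains the polynomials with real coefficients and is closed under addition, multiplication and the integer part $v\mapsto\lfloor v\rfloor$. It is then also closed under the fractional part $\{v\}=v-\lfloor v\rfloor$. A typical integer-valued member is
\[
\lfloor \sqrt2\,n^2\lfloor\sqrt3\,n\rfloor\rfloor+\lfloor\pi n\rfloor\lfloor n^3/10\rfloor .
\]
For a generalized polynomial $g\colon\mathbb Z\to\mathbb Z$ we consider the structure $(\mathbb Z;<,+,g)$: the integers with their order, their addition, and $g$ as a unary function symbol. Its first-order theory is the set of all first-order sentences of this language that are true in the structure. When is this theory decidable?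

For ordinary polynomials the degree decides. The theory of $(\mathbb Z;<,+)$ is decidable, since this structure is definitionally equivalent to Presburger arithmetic, and an integer-valued polynomial of degree at most $1$ is already definable in it. For every polynomial $f\colon\mathbb Z\to\mathbb Z$ of degree at least $2$, multiplication is definable in $(\mathbb Z;+,f)$, so the theory of $(\mathbb Z;<,+,f)$ is undecidable. For $f(n)=n^2$ the reason is the identity $2ab=f(a+b)-f(a)-f(b)$. Among polynomials, degree at least $2$ means quadratic growth, and growth makes sense for generalized polynomials too. This leads to the following conjecture, posed in \cite{Konieczny}.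

\begin{quote}
\textbf{Conjecture.} \emph{Let $g\colon\mathbb Z\to\mathbb Z$ be a generalized polynomial such that $\liminf_{n\to\infty}|g(n)|/n^2>0$. Then the first-order theory of $(\mathbb Z;<,+,g)$ is undecidable.}
\end{quote}

The example $g(n)=n\lfloor\sqrt2\,n\rfloor=\sqrt2\,n^2-n\{\sqrt2\,n\}$ shows both why one expects a positive answer and where the difficulty lies. Here
\[
g(a+b)-g(a)-g(b)=2\sqrt2\,ab-(a+b)\{\sqrt2(a+b)\}+a\{\sqrt2\,a\}+b\{\sqrt2\,b\},
\]
so the structure sees the product $ab$, but only up to an irrational factor and an error of order $|a|+|b|$. In general even the leading coefficient of $g$ oscillates. One needs a mechanism that extracts exact arithmetic from approximate information.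

We prove the conjecture in a stronger form. A set $A\subseteq\mathbb Z$ is \emph{syndetic} if there is $\ell\ge1$ such that any $\ell$ consecutive integers contain an element of $A$. Its \emph{upper Banach density} is
\[
d^*(A)=\limsup_{M\to\infty}\ \sup_{n\in\mathbb Z}\ \frac1M\,\#\bigl(A\cap[n,n+M)\bigr).
\]
Thus a syndetic set is present in every long interval, and a set of upper Banach density $0$ occupies a small proportion of every long interval. A syndetic set has $d^*(A)\ge1/\ell$ and stays syndetic when finitely many points are removed; a finite union of sets of upper Banach density $0$ has upper Banach density $0$.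

\begin{theorem}\label{thm:main}
Let $g\colon\mathbb Z\to\mathbb Z$ be a generalized polynomial. Exactly one of the following holds.
\begin{enumerate}
\item[(i)] For some $C$, the set $\{n:|g(n)|>C(|n|+1)\}$ has upper Banach density $0$.
\item[(ii)] For some $c>0$, we have $|g(n)|\ge cn^2$ for all $n$ in a syndetic set.
\end{enumerate}
In case \textup{(ii)}, multiplication on $\mathbb Z$ is definable in $(\mathbb Z;<,+,g)$, so the theory of $(\mathbb Z;<,+,g)$ is undecidable.
\end{theorem}

\begin{corollary}\label{cor:conj}
If $g\colon\mathbb Z\to\mathbb Z$ is a generalized polynomial with $|g(n)|/n\to\infty$ as $n\to\infty$, then multiplication is definable in $(\mathbb Z;<,+,g)$ and the theory of this structure is undecidable. In particular the conjecture is true.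
\end{corollary}

\begin{proof}
For every $C$ the set in (i) contains all large positive integers, so it has upper Banach density $1$. Hence (i) fails and (ii) holds. If $\liminf_{n\to\infty}|g(n)|/n^2>0$, then $|g(n)|/n\to\infty$.
\end{proof}

The theorem needs only the failure of (i): for every $C$ the set $\{n:|g(n)|>C(|n|+1)\}$ has positive upper Banach density. Three examples mark its limits.

\begin{example}[the growth hypothesis is sharp]\label{ex:sharp}
The hypothesis of Corollary~\ref{cor:conj} cannot be lowered to $\liminf_{n\to\infty}|g(n)|/n>0$: for $g(n)=n$ the theory is that of Presburger arithmetic, which is decidable.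
\end{example}

\begin{example}[no converse in terms of growth]
In case (i) the theory can also be undecidable. Let $\zeta>0$ be irrational and not computable, and let $g(n)=\lfloor\zeta n\rfloor$. For integers $p,s\ge1$ we have $\zeta>p/s$ if and only if $\exists n>0\ (g(sn)>pn)$. Indeed, $g(sn)>pn$ gives $\zeta sn>pn$; conversely, if $\zeta s>p$, then $\zeta sn\ge pn+1$ for large $n$. A decision procedure for the theory would therefore compute $\zeta$.
\end{example}

\begin{example}[the exceptional set in (i) is needed]\label{ex:spikes}
For an integer $v$, the number $\lfloor1-\{\sqrt3\,v\}\rfloor$ is $1$ if $v=0$ and $0$ otherwise. So $g(n)=n^2\lfloor1-\{\sqrt3\lfloor n\{\sqrt2\,n\}\rfloor\}\rfloor$ equals $n^2$ on $A=\{n\ge1:\{\sqrt2\,n\}<1/n\}$ and $0$ elsewhere. The set $A$ is infinite: the map $(a,b)\mapsto(3a+4b,2a+3b)$ produces from $(1,1)$ infinitely many solutions of $a^2-2b^2=-1$, and for them $0<\sqrt2\,b-a=1/(\sqrt2\,b+a)<1/b$. If $n<n'$ lie in $A$, then $\sqrt2(n'-n)$ is within $1/n$ of an integer; as $\sqrt2$ is irrational, the gaps of $A$ tend to infinity and $d^*(A)=0$.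 Thus $g$ satisfies (i) although $g(n)/n$ is unbounded.
\end{example}

Section~\ref{sec:coding} reduces the definability of multiplication to coding finite sets, and Section~\ref{sec:model} carries out the coding by hand in a model case. Sections~\ref{sec:nil} and~\ref{sec:normal} prove the dichotomy and bring $g$ into a normal form (Proposition~\ref{prop:normal}); nilmanifolds appear only there. Sections~\ref{sec:devices} and~\ref{sec:formula} build the coding formula from the normal form.

\section{From coding finite sets to multiplication}\label{sec:coding}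

\emph{Definable} means first-order definable in $(\mathbb Z;<,+,g)$ without parameters. Each fixed integer, multiplication by a fixed integer, congruence modulo a fixed integer and the absolute value are definable in $(\mathbb Z;<,+)$, and we use them freely in formulas. In a formula $\varphi(k;\bar p)$ the tuple $\bar p$ consists of further free variables, called parameters, which range over $\mathbb Z$.

A formula that cuts out every finite set, for suitable values of its parameters, lets us quantify over finite sets. That is enough to run the recursion that generates the squares. The gain is that the parameters need only exist; we never have to define them.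

\begin{lemma}\label{lem:coding}
Suppose there is a formula $\varphi(k;\bar p)$ such that for every $R\ge0$ and every $J\subseteq\{0,\dots,R\}$ there is $\bar p$ with $\{k\in[0,R]:\varphi(k;\bar p)\}=J$. Then multiplication is definable.
\end{lemma}

\begin{proof}
Let $C_{\bar p}=\{k:\varphi(k;\bar p)\}$. Call $(\bar p,R)$ \emph{good} if $R\ge1$, if $0,1\in C_{\bar p}$, and if for all consecutive elements $u<v$ of $C_{\bar p}\cap[0,R]$ the following holds: no $w\in C_{\bar p}$ satisfies $w\le R$ and $v<w<2v-u+2$, and if $2v-u+2\le R$ then $2v-u+2\in C_{\bar p}$. Being good is a first-order condition on $(\bar p,R)$. For $u=(m-1)^2$ and $v=m^2$ we have $2v-u+2=(m+1)^2$. So if $(\bar p,R)$ is good, induction on $m$, starting from the consecutive elements $0,1$, shows that $C_{\bar p}\cap[0,R]$ is the set of squares in $[0,R]$. Conversely, if $R\ge1$ and $C_{\bar p}\cap[0,R]$ is the set of squares in $[0,R]$, then $(\bar p,R)$ is good, and by hypothesis such $\bar p$ exists for every $R\ge1$. Hence $z$ is a square if and only if there is a good $(\bar p,R)$ with $0\le z\le R$ and $z\in C_{\bar p}$.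

For $a\ge0$ we have $z=a^2$ if and only if $z$ and $z+2a+1$ are squares with no square strictly between them, because the square following $m^2$ is $m^2+2m+1$. So $a\mapsto a^2=|a|^2$ is definable on $\mathbb Z$, and $c=ab$ if and only if $2c=(a+b)^2-a^2-b^2$.
\end{proof}

The theory of $(\mathbb Z;+,\cdot)$ is undecidable. If a formula defines multiplication, then substituting it translates sentences about $(\mathbb Z;+,\cdot)$ into equivalent sentences about $(\mathbb Z;<,+,g)$. So the theory of $(\mathbb Z;<,+,g)$ computes full first-order arithmetic, and it is undecidable. To prove the last assertion of Theorem~\ref{thm:main} it remains to construct $\varphi$ in case (ii).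

\section{The method in a model case}\label{sec:model}

\subsection*{Two rulers and a root}

Let $g(n)=n^2$. We construct a coding formula using only asymptotic properties of $g$, since only these survive in general. Two operations are available.

The differences $\Delta_j(n)=g(n+j)-g(n)=2jn+j^2$, for $n$ large and $j$ bounded, form a \emph{ruler} with marks at distance about $2n$. Passing from $j$ to $\Delta_j(n)$ multiplies by $2n$, approximately. Passing from a number $t$ to the index of the first mark beyond $t$ divides by $2n$. The second operation is the \emph{root}: the least $\rho\ge0$ with $g(\rho)\ge A$ is $\lceil\sqrt A\rceil$.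

Let $\varphi(k;n,p,n')$ say the following: if $\rho$ is the least integer $\ge0$ with $g(\rho)\ge p+\Delta_k(n)$, and $j$ is the least integer $\ge0$ with $\Delta_j(n')\ge\rho$, then $j$ is even. Fix $R$ and real numbers $\lambda,\sigma>0$, put $n=\lfloor\lambda^2n'^2\rfloor$ and $p=\lfloor\sigma n\rfloor$, and let $n'\to\infty$. For $0\le k\le R$ we have $(p+\Delta_k(n))/n\to\sigma+2k$, hence $\rho/n'\to\lambda\sqrt{\sigma+2k}$. The condition on $j$ reads $2j+j^2/n'\ge\rho/n'$. If $\frac\lambda2\sqrt{\sigma+2k}$ is not an integer, then for large $n'$ this condition holds for $j=\lceil\frac\lambda2\sqrt{\sigma+2k}\,\rceil$ and fails for all smaller $j\ge0$. So for large $n'$ the formula cuts out of $[0,R]$ the set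
\[
J=\Bigl\{k\in[0,R]:\ \bigl\lceil\tfrac\lambda2\sqrt{\sigma+2k}\,\bigr\rceil\text{ is even}\Bigr\}.
\]
Take $R=2$ and $\sigma=1$. The squares of the three numbers $\frac\lambda2\sqrt{1+2k}$ are $\lambda^2/4$, $3\lambda^2/4$, $5\lambda^2/4$. For $\lambda=3$ they are $2.25$, $6.75$, $11.25$, the ceilings of the roots are $2,3,4$, and $J=\{0,2\}$. For $\lambda=9$ they are $20.25$, $60.75$, $101.25$, the ceilings are $5,8,11$, and $J=\{1\}$. In general, if the numbers $\sqrt{\sigma+2k}$ for $0\le k\le R$ are linearly independent over $\mathbb Q$, then the residues of $\frac\lambda2\sqrt{\sigma+2k}$ modulo $2$ can be steered independently by $\lambda$, and every $J$ occurs. The proof of Lemma~\ref{lem:indep} shows this and shows that suitable $\sigma$ exist.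

The root cannot be omitted. If we measure $p+\Delta_k(n)$ directly with the second ruler, taking $n=\lfloor\lambda n'\rfloor$, we read the parities of $\lceil a+kb\rceil$ with $a=\lambda\sigma/2$ and $b=\lambda$. These depend only on $(a,b)$ modulo $2$. The square $[0,2)^2$ meets $O(R^2)$ of the lines $a+kb=m$ with $m\in\mathbb Z$ and $0\le k\le R$, and these lines cut it into $O(R^4)$ cells, on each of which the pattern is constant. For large $R$ this is fewer than $2^{R+1}$.

\subsection*{An oscillating leading coefficient}

Let $\zeta\in(0,1)$ be irrational, $y_n=\{\zeta n\}$ and $g(n)=\lfloor n^2(1+y_n)\rfloor$. Then $g(n)\ge n^2$, so the conjecture applies. For fixed $j\ne0$,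
\[
g(n+j)-g(n)=n^2(y_{n+j}-y_n)+O(n),\qquad y_{n+j}-y_n\in\bigl\{\{\zeta j\},\{\zeta j\}-1\bigr\},
\]
so every difference has order $n^2$, and there is no ruler. One differencing repairs this in part:
\begin{equation}\label{eq:model}
g_1(n):=g(n+1)-g(n)=n^2\Phi_2(y_n)+n\Phi_1(y_n)+O(1),
\end{equation}
where $\Phi_2=\zeta$ on $[0,1-\zeta)$, $\Phi_2=\zeta-1$ on $[1-\zeta,1)$, and $\Phi_1(y)=2(1+\{y+\zeta\})$. The degree is still $2$, but the leading coefficient is now locally constant. Suppose $y_n<1-\zeta$. If also $y_{n+j}<1-\zeta$, the quadratic terms cancel and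
\[
g_1(n+j)-g_1(n)=n\bigl(2\zeta j+\Phi_1(y_{n+j})-\Phi_1(y_n)\bigr)+O(1);
\]
otherwise $g_1(n+j)-g_1(n)=-n^2+O(n)$. We obtain a damaged ruler, which shows what the general proof has to handle.
\begin{itemize}
\item Some marks are missing. They are recognized by their size, and the marks that remain are syndetic.
\item The remaining marks are displaced by a bounded multiple of $n$. A parity is too fine to read; we read a residue modulo a large $K$, with a safety margin. The displacements depend on $y_n$, and we freeze them by using only those $n$ for which $y_n$ is close to one fixed point $y$.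
\item The ratio $|g_1(n)|/n^2$ does not converge, so the root must be taken with respect to an envelope of $|g_1|$. The envelope must also ignore sparse spikes as in Example~\ref{ex:spikes}.
\end{itemize}

\section{Nilmanifolds and the dichotomy}\label{sec:nil}

To treat a general $g$ like the example, we separate the powers of $n$ from bounded coefficients and describe the coefficients as functions along an orbit.

\begin{lemma}\label{lem:expand}
Every generalized polynomial $v$ is a finite sum $v(n)=\sum_kn^ku_k(n)$ with bounded generalized polynomials $u_k$.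
\end{lemma}

\begin{proof}
Polynomials have this form with constant $u_k$. The form is preserved by sums and by products, since sums and products of bounded generalized polynomials are bounded generalized polynomials. Finally $\lfloor v\rfloor=v-\{v\}$, and $\{v\}$ is a bounded generalized polynomial, which we absorb into $u_0$.
\end{proof}

\subsection*{Two facts from topological dynamics}

Let $S$ be a homeomorphism of a compact metric space $X$. It is \emph{minimal} if every orbit $\{S^mz:m\in\mathbb Z\}$ is dense, and \emph{uniquely ergodic} if there is exactly one $S$-invariant Borel probability measure $\mu$. Assume both.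
\begin{enumerate}
\item[(D1)] \emph{If $O\subseteq X$ is open and nonempty, then $\mu(O)>0$ and $\{m:S^mz\in O\}$ is syndetic for every $z\in X$.} By minimality the sets $S^{-m}O$ cover $X$, and by compactness those with $|m|\le m_1$ suffice, for some $m_1$. Hence $(2m_1+1)\mu(O)\ge1$, and for every $n$ there is $|m|\le m_1$ with $S^{n+m}z\in O$.
\item[(D2)] \emph{If $Z\subseteq X$ is closed and $\mu(Z)=0$, then $\sup_{z\in X}\frac1M\#\{0\le m<M:S^mz\in Z\}\to0$ as $M\to\infty$.} Otherwise there are $\varepsilon>0$, $z_i\in X$ and $M_i\to\infty$ such that the uniform measures $\mu_i$ on the orbit segments $(S^mz_i)_{0\le m<M_i}$ satisfy $\mu_i(Z)\ge\varepsilon$. A weak-$*$ limit point of $(\mu_i)$ is $S$-invariant, so it equals $\mu$, and it gives the closed set $Z$ measure at least $\varepsilon$.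
\end{enumerate}
Applied to the points $z=S^nx$, (D2) says that $\{m:S^mx\in Z\}$ has upper Banach density $0$.

\subsection*{Nilmanifolds and their coordinates}

A \emph{nilmanifold} is a compact quotient $\widehat X=G/\Gamma$ of a nilpotent Lie group $G$, not necessarily connected, by a discrete subgroup $\Gamma$. The group $G$ acts on $\widehat X$ by left translations and preserves a unique Borel probability measure $\hat\mu$. A translation $Tz=tz$ with $t\in G$ is \emph{ergodic} if every $T$-invariant Borel set has measure $0$ or $1$. An ergodic translation of a nilmanifold is minimal and uniquely ergodic (\cite{Parry}; \cite{Leibman} covers disconnected $\widehat X$).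

The identity component $G^\circ$ is an open normal subgroup of $G$. Its orbits on $\widehat X$ are open and connected, so they are the connected components of $\widehat X$, and there are finitely many. Let $\mathfrak n$ be the Lie algebra of $G^\circ$, let $\nu=\dim\mathfrak n$, and let $\varpi\colon N\to G^\circ$ be the universal cover. Then $N$ is a simply connected nilpotent Lie group with Lie algebra $\mathfrak n$, and it acts on $\widehat X$ through $\varpi$. For $\beta\in G$, conjugation by $\beta$ on $G^\circ$ has differential $\operatorname{Ad}(\beta)$, an automorphism of $\mathfrak n$. Let $c_\beta$ be the automorphism of $N$ with $c_\beta(\exp Z)=\exp(\operatorname{Ad}(\beta)Z)$. The homomorphisms $a\mapsto\varpi(c_\beta(a))$ and $a\mapsto\beta\varpi(a)\beta^{-1}$ have the same differential, so they agree, and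
\begin{equation}\label{eq:conj}
\beta\,(az)=c_\beta(a)\,(\beta z)\qquad(\beta\in G,\ a\in N,\ z\in\widehat X).
\end{equation}
Let $X$ be a component, $o\in X$ a base point, and $\pi\colon N\to X$, $\pi(a)=ao$. The map $\pi$ is continuous, open and onto. The stabilizer $\Lambda$ of $o$ in $N$ is discrete, being the preimage under the covering $\varpi$ of the intersection of $G^\circ$ with a conjugate of $\Gamma$, and $N/\Lambda\cong X$ is compact. We use two textbook facts.
\begin{enumerate}
\item[(N1)] The map $\exp\colon\mathfrak n\to N$ is a diffeomorphism, and by the Baker--Campbell--Hausdorff formula $\log(\exp A\exp A')$ is $A+A'$ plus a finite linear combination of iterated brackets, each containing both $A$ and $A'$. A \emph{polynomial on $N$} is a polynomial function of $\log a$. Multiplication in $N$ and the maps $c_\beta$ are polynomial maps.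
\item[(N2)] There are \emph{Mal'cev coordinates} $N\cong\mathbb R^\nu$, related to exponential coordinates by polynomial maps in both directions, in which $\Lambda=\mathbb Z^\nu$, the map $\pi$ sends the cube $\mathcal Q=[0,1)^\nu$ bijectively onto $X$, and the $N$-invariant probability measure on $X$ is the image of Lebesgue measure on $\mathcal Q$.
\end{enumerate}
Thus polynomials on $N$ are also the polynomials in Mal'cev coordinates. A nonzero polynomial vanishes only on a Lebesgue null set; in particular it does not vanish identically on a nonempty open set.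

A subset of $\mathbb R^\nu$ is \emph{semialgebraic} if it is a finite Boolean combination of sets $\{P>0\}$ with $P$ a polynomial. Its boundary is null: away from the zero sets of the nonzero polynomials $P$ involved, all signs are locally constant, and so is membership in the set. A map $F\colon\widehat X\to\mathbb R^l$ is \emph{piecewise polynomial} if for each component, in Mal'cev coordinates, the cube $\mathcal Q$ is a finite disjoint union of semialgebraic sets $\mathcal Q_i$ on each of which $F\circ\pi$ agrees with a polynomial map. Such an $F$ is bounded.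

\begin{theorem}[Bergelson--Leibman {\cite[Theorem A]{BL}}]\label{thm:BL}
Let $u\colon\mathbb Z\to\mathbb R^l$ be a bounded map whose coordinates are generalized polynomials. There are a nilmanifold $\widehat X=G/\Gamma$, an ergodic translation $T$ of $\widehat X$ by an element $t\in G$, a point $\hat x\in\widehat X$ and a piecewise polynomial map $F\colon\widehat X\to\mathbb R^l$ such that $u(n)=F(T^n\hat x)$ for all $n\in\mathbb Z$.
\end{theorem}

For $u(n)=\{\zeta n\}$ with $\zeta$ irrational this is the rotation of $\mathbb R/\mathbb Z$ by $\zeta$, with $\hat x=0$ and $F(y)=\{y\}$.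

\subsection*{Passing to a component}

Write $g(n)=\sum_kn^ku_k(n)$ as in Lemma~\ref{lem:expand} and apply Theorem~\ref{thm:BL} to the tuple $(u_k)_k$, so that $u_k(n)=F_k(T^n\hat x)$. Coordinates live on single components, so we split $\mathbb Z$ into residue classes. Let $q$ be the number of components. The translation $T$ permutes them, and it does so cyclically because the dense orbit of $\hat x$ meets each of them. For $0\le r<q$ let $X_r$ be the component of $x_r=T^r\hat x$, and let $S=T^q|_{X_r}$, the translation by $\tau=t^q$.

The system $(X_r,S)$ is minimal: for $z\in X_r$ the $T$-orbit of $z$ is dense in the open set $X_r$, and $T^nz\in X_r$ only when $q$ divides $n$. It is uniquely ergodic: the measure $\mu=q\,\hat\mu|_{X_r}$ is an $S$-invariant probability measure, and if $\mu'$ is another one, then $\frac1q\sum_{0\le i<q}T^i_*\mu'$ is $T$-invariant, hence equal to $\hat\mu$; restricting to $X_r$ gives $\mu'/q=\hat\mu|_{X_r}$. The measure $\mu$ is $N$-invariant, so it is the measure in (N2). By the binomial theorem,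
\begin{equation}\label{eq:E}
g(qm+r)=\sum_km^kE_k(S^mx_r),\qquad E_k=\sum_{l\ge k}\binom lk q^kr^{l-k}F_l\big|_{X_r}.
\end{equation}
The functions $E_k$ depend on $r$, are bounded, and are polynomial on the pieces $\mathcal Q_i$ that belong to $F$ and $X_r$.

The $E_k$ jump at the boundaries of the pieces, so we remove these. Let $X_r'=\pi\bigl(\bigcup_i\operatorname{int}\mathcal Q_i\bigr)$, with interiors taken in $\mathbb R^\nu$. This set is open because $\pi$ is open, and $\mu(X_r\setminus X_r')=0$ because the boundaries of the $\mathcal Q_i$ are null. Call a function $E$ on an open set $O\subseteq X_r$ \emph{locally polynomial} if every point of $\pi^{-1}(O)$ has a neighborhood in $\pi^{-1}(O)$ on which $E\circ\pi$ agrees with a polynomial on $N$. Such an $E$ is continuous on $O$, since $\pi$ is open. Each $E_k$ is locally polynomial on $X_r'$. Indeed, a point $a\in\pi^{-1}(X_r')$ has the form $a'\lambda$ with $a'\in\operatorname{int}\mathcal Q_i$ and $\lambda\in\Lambda$. For $b$ near $a$ we have $b\lambda^{-1}\in\operatorname{int}\mathcal Q_i$, and $E_k(\pi(b))=E_k(\pi(b\lambda^{-1}))$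 is a polynomial in $b\lambda^{-1}$, hence in $b$.

The correct notion of degree ignores the null set:
\[
d_r=\max\{k:E_k\not\equiv0\text{ on }X_r'\},\qquad\max\emptyset=-\infty .
\]

\begin{proposition}\label{prop:dich}
Exactly one of \textup{(i)} and \textup{(ii)} in Theorem~\ref{thm:main} holds, and \textup{(ii)} holds if and only if $d_r\ge2$ for some $r$.
\end{proposition}

\begin{proof}
The two cases exclude each other: if (ii) holds, then for every $C$ we have $cn^2>C(|n|+1)$ for large $|n|$, so the set in (i) contains a syndetic set and has positive upper Banach density. It remains to show that (i) holds if all $d_r\le1$, and that (ii) holds otherwise.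

Suppose all $d_r\le1$. If $n=qm+r$ and $S^mx_r\in X_r'$, then $|m|\le|n|+1$ and $|g(n)|\le|m|\sup|E_1|+\sup|E_0|\le C(|n|+1)$, with $C$ independent of $n$. The remaining $n$ lie in the union over $r$ of the sets $\{qm+r:S^mx_r\notin X_r'\}$, which have upper Banach density $0$ by (D2). This is (i).

Suppose $d=d_r\ge2$. By continuity there are $c'>0$ and a nonempty open set $O\subseteq X_r'$ with $|E_d|\ge2c'$ on $O$. If $S^mx_r\in O$, then $|g(qm+r)|\ge2c'|m|^d-O(|m|^{d-1})$ by \eqref{eq:E}, and for large $|m|$ this is at least $c'm^2\ge c'(qm+r)^2/(2q)^2$. These $m$ form a syndetic set by (D1), and so do the integers $qm+r$. This is (ii).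
\end{proof}

\section{A locally constant leading coefficient}\label{sec:normal}

From now on we assume (ii). This section proves the following normal form, which is all that the rest of the proof uses about $g$. Only the two top coefficients appear in it.

\begin{proposition}\label{prop:normal}
In case \textup{(ii)} there are an integer $d\ge2$, real numbers $\gamma,C_0>0$, a definable function $g_1\colon\mathbb Z\to\mathbb Z$, a minimal and uniquely ergodic homeomorphism $S$ of a compact metric space $X$ with invariant measure $\mu$, a point $x\in X$, disjoint open sets $V,V'\subseteq X$ with $V\ne\emptyset$ and $\mu(V\cup V')=1$, and continuous functions $\Phi_d,\Phi_{d-1}\colon V\cup V'\to[-C_0,C_0]$ such that $\Phi_d=\gamma$ on $V$, $\Phi_d\ne\gamma$ at every point of $V'$, and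
\begin{equation}\label{eq:normal}
\bigl|g_1(n)-n^d\Phi_d(S^nx)-n^{d-1}\Phi_{d-1}(S^nx)\bigr|\le C_0n^{d-2}
\end{equation}
for all $n\ge1$ with $S^nx\in V\cup V'$.
\end{proposition}

Formula \eqref{eq:model} is an instance, with $S$ the rotation by $\zeta$, $x=0$, $d=2$, $\gamma=\zeta$, $V=(0,1-\zeta)$ and $V'=(1-\zeta,1)$.

Fix $r$ with $d:=d_r\ge2$ and drop the index $r$ from $X_r,X_r',x_r$. The function $g_*(m)=g(qm+r)$ is definable, and $g_*(m)=\sum_km^kE_k(S^mx)$ with $E_k=0$ on $X'$ for $k>d$ and $E_d\not\equiv0$ on $X'$. The coefficient of $m^d$ in $g_*(m+h)-g_*(m)$ is $E_d\circ S^h-E_d$. Locally $E_d$ is a polynomial on $N$, so we ask how $S^h$ acts on polynomials.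

\begin{lemma}\label{lem:lift}
Let $h\in\mathbb Z$ and $a_1,a_2\in N$ with $S^h\pi(a_1)=\pi(a_2)$. There is $b\in N$ such that the polynomial map $\kappa(a)=c_{\tau^h}(a)\,b$ satisfies $\kappa(a_1)=a_2$ and $\pi\circ\kappa=S^h\circ\pi$.
\end{lemma}

\begin{proof}
Write $c=c_{\tau^h}$ and put $b=c(a_1)^{-1}a_2$, so that $\kappa(a_1)=a_2$. By \eqref{eq:conj}, $c(a_1)\tau^ho=\tau^ha_1o=a_2o=c(a_1)bo$, so $bo=\tau^ho$. Hence $\pi(\kappa(a))=c(a)\tau^ho=\tau^hao=S^h\pi(a)$ for all $a$.
\end{proof}

We call such a map $\kappa$ a \emph{lift} of $S^h$. Lifts need not be translations, so differencing need not lower the ordinary degree. For example, let $G=\mathbb R^2\rtimes\mathbb Z$ with the generator of $\mathbb Z$ acting by $(\xi_1,\xi_2)\mapsto(\xi_1,\xi_2+2\xi_1)$, and $\Gamma=\mathbb Z^2\rtimes\mathbb Z$. Then $G/\Gamma$ is the torus, $N=\mathbb R^2$, and the element $((\zeta,\zeta),1)$ acts with lift $\kappa(\xi_1,\xi_2)=(\xi_1+\zeta,\ \xi_2+2\xi_1+\zeta)$; the orbit of the origin is $(n\zeta,n^2\zeta)$. Here $\xi_2\circ\kappa-\xi_2=2\xi_1+\zeta$ still has degree $1$. The degree does drop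 if $\xi_2$ is given a larger weight than $\xi_1$. Nilpotency of $G$ provides such weights in general.

\begin{lemma}\label{lem:weight}
There is a function $\deg_w$ from the nonzero polynomials on $N$ to $\mathbb Z_{\ge0}$ such that for every map $\kappa(a)=c_\beta(a)\,b$ with $\beta\in G$, $b\in N$, and every nonzero polynomial $P$, either $P\circ\kappa-P=0$ or $\deg_w(P\circ\kappa-P)<\deg_wP$.
\end{lemma}

\begin{proof}
\emph{A filtration.} Let $\mathfrak n_1=\mathfrak n$, and let $\mathfrak n_{i+1}$ be the span of all $(\operatorname{Ad}(\beta)-1)Z$ with $\beta\in G$ and $Z\in\mathfrak n_i$. By induction $\mathfrak n_{i+1}\subseteq\mathfrak n_i$, so each $\mathfrak n_i$ is $\operatorname{Ad}(G)$-invariant. Differentiating $\operatorname{Ad}(\exp sY)Z-Z\in\mathfrak n_{i+1}$ at $s=0$ gives $[\mathfrak n,\mathfrak n_i]\subseteq\mathfrak n_{i+1}$. Consequently an iterated bracket of length at least $2$ with one entry in $\mathfrak n_i$ lies in $\mathfrak n_{i+1}$. Let $G$ be $m_0$-step nilpotent, $m_0\ge1$. The map $a\mapsto[\beta,a]=\beta a\beta^{-1}a^{-1}$ on $G^\circ$ fixes $1$ and has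 differential $\operatorname{Ad}(\beta)-1$ there. The composition $a\mapsto[\beta_1,[\beta_2,\dots,[\beta_{m_0},a]]]$ is constant, so $(\operatorname{Ad}(\beta_1)-1)\cdots(\operatorname{Ad}(\beta_{m_0})-1)=0$ by the chain rule. Hence $\mathfrak n_{m_0+1}=0$, and brackets of length greater than $m_0$ vanish.

\emph{The lifts are triangular.} Choose a basis $Y_1,\dots,Y_\nu$ of $\mathfrak n$ such that each $\mathfrak n_i$ is spanned by the $Y_j$ it contains, let $w_j=\max\{i:Y_j\in\mathfrak n_i\}$, and write $\log a=Z=\sum_j\xi_j(a)Y_j$. An element of $\mathfrak n_{v}$ has nonzero $i$-th coordinate only if $w_i\ge v$. By (N1),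
\[
\log\kappa(a)=Z+\sum_j\xi_j\,(\operatorname{Ad}(\beta)-1)Y_j+\log b+\bigl(\text{brackets in }\operatorname{Ad}(\beta)Z\text{ and }\log b\bigr).
\]
In the sum, $(\operatorname{Ad}(\beta)-1)Y_j\in\mathfrak n_{w_j+1}$ contributes to the $i$-th coordinate only if $w_j<w_i$. Substitute $\operatorname{Ad}(\beta)Z=\sum_j\xi_j\operatorname{Ad}(\beta)Y_j$ into the brackets and expand multilinearly. Each term is a monomial $\xi_{j_1}\cdots\xi_{j_l}$ with $l\le m_0$, times a bracket of length at least $2$ among whose entries are $\operatorname{Ad}(\beta)Y_{j_1},\dots,\operatorname{Ad}(\beta)Y_{j_l}$. This bracket lies in $\mathfrak n_{w_j+1}$ for each $j\in\{j_1,\dots,j_l\}$, so it contributes to the $i$-th coordinate only if $w_j<w_i$ for all these $j$. Therefore $\xi_i\circ\kappa=\xi_i+p_i$, where $p_i$ is a polynomial of degree at most $m_0$ in the variables $\xi_j$ with $w_j<w_i$.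

\emph{The degree.} Give $\xi_i$ the weight $(m_0+1)^{w_i}$, and let $\deg_wP$ be the largest total weight of a monomial occurring in $P$. Every monomial of $p_i$ has weight at most $m_0(m_0+1)^{w_i-1}<\deg_w\xi_i$. For a monomial $P=\xi_{i_1}\cdots\xi_{i_l}$, the difference $\prod(\xi_{i}+p_{i})-\prod\xi_{i}$ is a sum of products in which at least one factor $\xi_i$ is replaced by $p_i$, so all its monomials have weight less than $\deg_wP$. The claim for general $P$ follows by linearity.
\end{proof}

Two dangers remain. Since $E_d$ is only piecewise polynomial, $E_d\circ S^h-E_d$ may be a difference of two unrelated polynomials. And the difference may vanish, which would destroy the degree $d$. Minimality avoids both: we choose $h$ so that a base point returns to the neighborhood where one polynomial is valid, at a place where that polynomial takes a different value. For $h_1,\dots,h_s\in\mathbb Z$ and $I\subseteq[s]=\{1,\dots,s\}$ write $h_I=\sum_{i\in I}h_i$.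

\begin{lemma}\label{lem:diff}
There are $s\ge0$, integers $h_1,\dots,h_s$, a nonempty open set $U\subseteq X$ and $\gamma_0\ne0$ such that for all $z\in U$ we have $S^{h_I}z\in X'$ for all $I\subseteq[s]$, and $\sum_{I\subseteq[s]}(-1)^{s-|I|}E_d(S^{h_I}z)=\gamma_0$.
\end{lemma}

\begin{proof}
Choose $a_0\in\pi^{-1}(X')$ with $E_d(\pi(a_0))\ne0$, and an open neighborhood $W_0\subseteq\pi^{-1}(X')$ of $a_0$ on which $E_d\circ\pi$ equals a polynomial $P_0$. Suppose that integers $h_1,\dots,h_i$, an open set $W_i\ni a_0$ and a polynomial $P_i$ with $P_i(a_0)\ne0$ are given such that for all $a\in W_i$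
\begin{equation}\label{eq:ind}
S^{h_I}\pi(a)\in X'\ \ (I\subseteq[i]),\qquad P_i(a)=\sum_{I\subseteq[i]}(-1)^{i-|I|}E_d(S^{h_I}\pi(a)).
\end{equation}
If $P_i$ is constant, we stop with $s=i$, $U=\pi(W_i)$ and $\gamma_0=P_i(a_0)$.

Otherwise the open set $W'=\{a\in W_i:P_i(a)\ne P_i(a_0)\}$ is nonempty. By minimality there are $h\in\mathbb Z$ and $a_2\in W'$ with $S^h\pi(a_0)=\pi(a_2)$. Let $\kappa$ be the lift of $S^h$ with $\kappa(a_0)=a_2$ given by Lemma~\ref{lem:lift}, and put
\[
h_{i+1}=h,\qquad P_{i+1}=P_i\circ\kappa-P_i,\qquad W_{i+1}=W_i\cap\kappa^{-1}(W_i)\ni a_0 .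
\]
Then $P_{i+1}(a_0)=P_i(a_2)-P_i(a_0)\ne0$. For $a\in W_{i+1}$ apply \eqref{eq:ind} at $a$ and at $\kappa(a)$. At $a$ it yields, after the change of sign, the terms for the sets $I\subseteq[i]$. At $\kappa(a)$, where $S^{h_I}\pi(\kappa(a))=S^{h_{I\cup\{i+1\}}}\pi(a)$ and $(-1)^{i-|I|}=(-1)^{i+1-|I\cup\{i+1\}|}$, it yields the terms for the sets containing $i+1$. So \eqref{eq:ind} holds for $i+1$. By Lemma~\ref{lem:weight}, $\deg_wP_{i+1}<\deg_wP_i$, so the process stops.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:normal}]
Let $\epsilon\in\{1,-1\}$ be the sign of $\gamma_0$, let $\gamma=|\gamma_0|$, and define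
\[
g_1(n)=\epsilon\sum_{I\subseteq[s]}(-1)^{s-|I|}g_*(n+h_I).
\]
This function is integer-valued and definable, because $q,r,h_1,\dots,h_s$ are fixed integers. The set $X''=\bigcap_IS^{-h_I}X'$ is open, contains $U$, and has null complement. If $S^nx\in X''$, then $g_*(n+h_I)=\sum_{l\le d}(n+h_I)^lE_l(S^{h_I}S^nx)$ for every $I$, so
\[
g_1(n)=\sum_{k=0}^dn^k\Phi_k(S^nx),\qquad\Phi_k=\epsilon\sum_{I\subseteq[s]}(-1)^{s-|I|}\sum_{l=k}^d\binom lk h_I^{\,l-k}\,E_l\circ S^{h_I}.
\]
The $\Phi_k$ are bounded, so \eqref{eq:normal} holds for a suitable $C_0$ whenever $n\ge1$ and $S^nx\in X''$. Also $\Phi_d=\gamma$ on $U$. The $\Phi_k$ are locally polynomial on $X''$: if $a\in\pi^{-1}(X'')$ and $\kappa$ is a lift of $S^{h_I}$, then $\kappa(a)\in\pi^{-1}(X')$, so $E_l\circ\pi$ is a polynomial near $\kappa(a)$, and $E_l\circ S^{h_I}\circ\pi=E_l\circ\pi\circ\kappa$ is a polynomial near $a$. In particular the $\Phi_k$ are continuous on $X''$.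

Let $V$ be the interior of $\{z\in X'':\Phi_d(z)=\gamma\}$, which contains $U$, and let $V'=\{z\in X'':\Phi_d(z)\ne\gamma\}$, which is open. It remains to show that $Z=X''\setminus(V\cup V')$ is null. Let $a\in\pi^{-1}(Z)$, and let $W\subseteq\pi^{-1}(X'')$ be an open neighborhood of $a$ on which $\Phi_d\circ\pi-\gamma$ equals a polynomial $P$. If $P=0$, then $\Phi_d=\gamma$ on the open set $\pi(W)$, and $\pi(a)\in V$, which is false. So $P\ne0$, and $\pi^{-1}(Z)\cap W\subseteq\{P=0\}$ is null. Countably many such $W$ cover $\pi^{-1}(Z)$, so $\mu(Z)=0$ by (N2).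
\end{proof}

\section{Rulers, roots and bits}\label{sec:devices}

We keep the data of Proposition~\ref{prop:normal} and construct the robust versions of the operations of Section~\ref{sec:model}. Write $\Delta_j(n)=g_1(n+j)-g_1(n)$.

\subsection*{The ruler}

We want all rulers to look alike, so we fix a template. The set $\bigcup_{j\in\mathbb Z}S^{-j}(X\setminus(V\cup V'))$ is null and $\mu(V)>0$ by (D1). So we can fix a point $y\in V$ with $S^jy\in V\cup V'$ for all $j\in\mathbb Z$. Put
\[
B=\{j\in\mathbb Z:S^jy\in V\},\qquad\alpha=\gamma d,\qquad f(j)=\alpha j+\Phi_{d-1}(S^jy)-\Phi_{d-1}(y)\quad(j\in B).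
\]
The set $B$ lists the marks that are present, and $f(j)$ is the position of mark $j$ in units of $n^{d-1}$. We have $0\in B$, $f(0)=0$, and $|f(j)-\alpha j|\le C_1:=2C_0$ on $B$. By (D1) there is $\ell\ge1$ such that any $\ell$ consecutive integers meet $B$. Because the orbit of $y$ avoids the boundary set $X\setminus(V\cup V')$, every $j$ falls clearly into one of two cases.

\begin{lemma}\label{lem:ruler}
Let $L_0\ge0$ be an integer and $\Omega,\eta>0$. There are an open neighborhood $O$ of $y$ and $n_2\ge1$ such that for all $n\ge n_2$ with $S^nx\in O$ and all $0\le j\le L_0$: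
\[
|\Delta_j(n)/n^{d-1}-f(j)|\le\eta\ \text{ if }j\in B,\qquad|\Delta_j(n)|\ge\Omega n^{d-1}\ \text{ if }j\notin B.
\]
\end{lemma}

\begin{proof}
It suffices to find a neighborhood $O_j$ and a threshold for each $j$; then take the intersection and the maximum. Implied constants below depend only on $j,d,C_0$.

Let $j\in B$. Let $O_j$ be the set of $z\in V\cap S^{-j}V$ such that $|\Phi_{d-1}(z)-\Phi_{d-1}(y)|$ and $|\Phi_{d-1}(S^jz)-\Phi_{d-1}(S^jy)|$ are less than $\eta/3$. It is an open neighborhood of $y$. If $S^nx\in O_j$, then \eqref{eq:normal} applies at $n$ and $n+j$ with leading coefficient $\gamma$. Since $(n+j)^d-n^d=djn^{d-1}+O(n^{d-2})$ and $(n+j)^{d-1}=n^{d-1}+O(n^{d-2})$,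
\[
\Delta_j(n)=n^{d-1}\bigl(\alpha j+\Phi_{d-1}(S^{n+j}x)-\Phi_{d-1}(S^nx)\bigr)+O(n^{d-2}).
\]
So $|\Delta_j(n)/n^{d-1}-f(j)|\le2\eta/3+O(1/n)\le\eta$ for large $n$.

Let $j\notin B$. Then $S^jy\in V'$ and $\varepsilon:=|\Phi_d(S^jy)-\gamma|>0$. Let $O_j$ be the set of $z\in V\cap S^{-j}V'$ with $|\Phi_d(S^jz)-\gamma|>\varepsilon/2$. If $S^nx\in O_j$, then $\Delta_j(n)=n^d(\Phi_d(S^{n+j}x)-\gamma)+O(n^{d-1})$, so $|\Delta_j(n)|\ge(\varepsilon n/2-O(1))n^{d-1}\ge\Omega n^{d-1}$ for large $n$.
\end{proof}

To each $k\ge0$ we assign a mark, spacing the marks so widely that the displacements cannot reverse their order. Fix an integer $D>\ell$ with $\alpha(D-\ell)>2C_1$, and let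
\[
j_k=\min\bigl(B\cap[Dk,\infty)\bigr),\qquad\delta_k=f(j_k)\qquad(k\ge0).
\]
Then $Dk\le j_k<Dk+\ell$ and $j_0=0$, so $\delta_0=0$ and $\delta_{k+1}-\delta_k\ge\alpha(D-\ell)-2C_1>0$. Thus $0=\delta_0<\delta_1<\cdots$.

\subsection*{The root}

Let $c_*=\sup_{V\cup V'}|\Phi_d|$, so $\gamma\le c_*\le C_0$. For integers $L,M\ge1$ define the envelope
\[
\mathcal G_{L,M}(n)=\min_{0\le i\le M}\ \max_{0\le l\le L}\ |g_1(n+i+l)| .
\]
The maximum over a window of length $L$ catches a time when $|\Phi_d|$ is close to $c_*$. At times $m$ with $S^mx\notin V\cup V'$ we know nothing about $g_1(m)$; the minimum over $M+1$ windows finds a window free of such times. The condition $\mathcal G_{L,M}(n)\ge A$ is first-order in $L,M,n,A$: it says $\forall i\in[0,M]\ \exists l\in[0,L]\ |g_1(n+i+l)|\ge A$.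

\begin{lemma}\label{lem:root}
For every $\eta\in(0,1)$ there are integers $L,M,n_1,A_0\ge1$ such that for every $A\ge A_0$ the least integer $\rho\ge n_1$ with $\mathcal G_{L,M}(\rho)\ge A$ exists and satisfies $|\rho-(A/c_*)^{1/d}|\le\eta\,(A/c_*)^{1/d}$.
\end{lemma}

\begin{proof}
Choose $\varepsilon\in(0,c_*/4)$ with $(c_*/(c_*-2\varepsilon))^{1/d}\le1+\eta/2$ and $(c_*/(c_*+2\varepsilon))^{1/d}\ge1-\eta$. We first find $L,M,n_1$ with
\begin{equation}\label{eq:env}
(c_*-2\varepsilon)n^d\le\mathcal G_{L,M}(n)\le(c_*+2\varepsilon)n^d\qquad(n\ge n_1).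
\end{equation}
The set $U_\varepsilon=\{z\in V\cup V':|\Phi_d(z)|>c_*-\varepsilon\}$ is open and nonempty. By (D1) there is $L\ge1$ such that any $L+1$ consecutive integers contain some $m$ with $S^mx\in U_\varepsilon$. Call $m$ bad if $S^mx\notin V\cup V'$. By (D2) the number of bad $m$ in $[n,n+M+L]$ is $o(M+L+1)$ as $M\to\infty$, uniformly in $n$, so we can fix $M$ such that it is less than $(M+1)/(L+1)$ for all $n$.

Each window $[n+i,n+i+L]$ with $0\le i\le M$ contains $m$ with $S^mx\in U_\varepsilon$, and \eqref{eq:normal} gives $|g_1(m)|\ge(c_*-\varepsilon)n^d-O(n^{d-1})$, because $n\le m\le n+M+L$. This is the lower bound for large $n$. A bad $m$ lies in at most $L+1$ of the windows, so fewer than $M+1$ windows contain a bad $m$. In a window without bad $m$ we have $|g_1(m)|\le c_*(n+M+L)^d+O(n^{d-1})$ throughout. This is the upper bound for large $n$.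

By \eqref{eq:env}, $\mathcal G_{L,M}(n)\to\infty$, so $\rho$ exists. Choose $A_0>\mathcal G_{L,M}(n_1)$ with $\frac\eta2(A_0/c_*)^{1/d}\ge1$. For $A\ge A_0$ we have $\rho>n_1$ and $\mathcal G_{L,M}(\rho-1)<A\le\mathcal G_{L,M}(\rho)$, so $(c_*-2\varepsilon)(\rho-1)^d<A\le(c_*+2\varepsilon)\rho^d$. Therefore
\[
(1-\eta)\Bigl(\frac A{c_*}\Bigr)^{1/d}\le\rho<\Bigl(1+\frac\eta2\Bigr)\Bigl(\frac A{c_*}\Bigr)^{1/d}+1\le(1+\eta)\Bigl(\frac A{c_*}\Bigr)^{1/d}.
\]
\end{proof}

\subsection*{Reading a bit}

Measuring an integer $t=\theta n'^{\,d-1}$ with the ruler at $n'$ yields an index $j$ that equals $\theta/\alpha$ up to a bounded error, caused by missing and displaced marks. The error does not depend on the length of the ruler, so a fixed modulus $K$ much larger than the error gives a reliable bit. Put $C_2=\alpha\ell+C_1+1$ and fix an even integer $K\ge16(C_2+C_1+2)/\alpha$. Let $\operatorname{Bit}(t;n',H',L')$ be the formula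
\[
\exists j\ \bigl(0\le j\le L'\ \wedge\ |\Delta_j(n')-t|\le H'\ \wedge\ j\bmod K\in[0,K/2)\bigr),
\]
whose last clause is a finite disjunction of congruences.

\begin{lemma}\label{lem:bit}
Let $\Theta>0$ and $L'=\lceil\Theta/\alpha\rceil+\ell$. There are an open neighborhood $O'$ of $y$ and $n_2'\ge1$ with the following property. Let $n'\ge n_2'$ with $S^{n'}x\in O'$, let $H'=\lceil C_2n'^{\,d-1}\rceil$, and let $t$ be an integer with $\theta=t/n'^{\,d-1}\in[0,\Theta]$. Then $\operatorname{Bit}(t;n',H',L')$ holds if $\theta/(\alpha K)\bmod1\in[\frac18,\frac38]$, and fails if $\theta/(\alpha K)\bmod1\in[\frac58,\frac78]$.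
\end{lemma}

\begin{proof}
Take $O'$ and $n_2'$ from Lemma~\ref{lem:ruler} with $L_0=L'$, $\Omega=\Theta+C_2+2$ and $\eta=1$. Call $j$ a candidate if $0\le j\le L'$ and $|\Delta_j(n')-t|\le H'$.

Candidates exist. Among the $\ell$ consecutive integers starting at $\lceil\theta/\alpha\rceil$ there is $j\in B$. It satisfies $0\le j\le L'$ and $\theta\le\alpha j\le\theta+\alpha\ell$, so $|f(j)-\theta|\le\alpha\ell+C_1$ and $|\Delta_j(n')-t|\le(\alpha\ell+C_1+1)n'^{\,d-1}\le H'$.

Every candidate $j$ is close to $\theta/\alpha$. Indeed $|\Delta_j(n')|\le(\Theta+C_2)n'^{\,d-1}+1<\Omega n'^{\,d-1}$, so $j\in B$. Hence $|f(j)-\theta|\le1+H'/n'^{\,d-1}\le C_2+2$, and $|j-\theta/\alpha|\le(C_2+C_1+2)/\alpha\le K/16$.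

If $\theta/\alpha\bmod K\in[K/8,3K/8]$, every candidate has $j\bmod K\in[K/16,7K/16]\subseteq[0,K/2)$, so the formula holds. If $\theta/\alpha\bmod K\in[5K/8,7K/8]$, every candidate has $j\bmod K\in[9K/16,15K/16]\subseteq[K/2,K)$, so the formula fails.
\end{proof}

\section{The coding formula}\label{sec:formula}

The numbers to be measured will be close to $\lambda(\sigma+\delta_k)^{1/d}$ in the units of the second ruler. We know nothing about the $\delta_k$ except that they increase strictly from $0$. This suffices to make the bits independent, because the functions $s\mapsto(s+\delta_k)^{1/d}$ have singularities at distinct points.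

\begin{lemma}\label{lem:indep}
There is $\sigma\in[1,2]$ such that the numbers $\omega_k=(\sigma+\delta_k)^{1/d}$, $k\ge0$, are linearly independent over $\mathbb Q$. For this $\sigma$, every $R\ge0$ and all nonempty open intervals $I_0,\dots,I_R\subseteq\mathbb R/\mathbb Z$, there is $\lambda>0$ with $\lambda\omega_k/(\alpha K)\bmod1\in I_k$ for $0\le k\le R$.
\end{lemma}

\begin{proof}
Let $(m_k)_{k\ge0}$ be a nonzero, finitely supported sequence of integers, let $k_0$ be the least index with $m_{k_0}\ne0$, and let $\Psi(s)=\sum_km_k(s+\delta_k)^{1/d}$. This function is real-analytic on the interval $(-\delta_{k_0},\infty)$, which contains $[1,2]$. In $d\,\Psi'(s)=\sum_km_k(s+\delta_k)^{1/d-1}$ the term $k=k_0$ is unbounded as $s\downarrow-\delta_{k_0}$, because $d\ge2$, while the terms $k>k_0$ stay bounded, because $\delta_k>\delta_{k_0}$. So $\Psi\not\equiv0$, and $\Psi$ has finitely many zeros in $[1,2]$. There are countably many sequences $(m_k)$, so some $\sigma\in[1,2]$ is a zero of none of the functions $\Psi$.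

The second assertion is Kronecker's theorem, and we recall the proof. Let $v=(\omega_k/(\alpha K))_{0\le k\le R}$. For $m\in\mathbb Z^{R+1}\setminus\{0\}$ we have $m\cdot v\ne0$, so $\frac1{\Lambda_0}\int_0^{\Lambda_0}e^{2\pi i\lambda\,m\cdot v}\,d\lambda\to0$ as $\Lambda_0\to\infty$. Trigonometric polynomials are dense in the continuous functions on $(\mathbb R/\mathbb Z)^{R+1}$, so $\frac1{\Lambda_0}\int_0^{\Lambda_0}\chi(\lambda v)\,d\lambda\to\int\chi$ for every continuous $\chi$. Take $\chi\ge0$, not identically $0$, vanishing outside $\prod_kI_k$. Then $\chi(\lambda v)>0$ for some $\lambda>0$.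
\end{proof}

Let $\bar p=(n,H,p,L,M,n_1,n',H',L')$, and let $\varphi(k;\bar p)$ say:
\begin{quote}
there are $j,A,\rho$ such that $j$ is the least integer $\ge Dk$ with $|\Delta_j(n)|\le H$; $A=p+\Delta_j(n)$; $\rho$ is the least integer $\ge n_1$ with $\mathcal G_{L,M}(\rho)\ge A$; and $\operatorname{Bit}(\rho;n',H',L')$ holds.
\end{quote}
This is a first-order formula, since $g_1$ is definable and $D,K$ are fixed integers. No real constant occurs in it. The quantities that depend on the required precision, such as $L$ and $M$, are parameters, so one formula serves all $R$ and $J$.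

\begin{proposition}\label{prop:code}
For every $R\ge0$ and $J\subseteq\{0,\dots,R\}$ there is $\bar p$ with $\{k\in[0,R]:\varphi(k;\bar p)\}=J$.
\end{proposition}

\begin{proof}
Let $I_k=(\frac3{16},\frac5{16})$ for $k\in J$ and $I_k=(\frac{11}{16},\frac{13}{16})$ for $k\notin J$. These intervals leave a margin of $\frac1{16}$ inside the intervals of Lemma~\ref{lem:bit}. The ratio $\lambda$ of the two scales is chosen first, then the precision, and the scales themselves last.
\begin{enumerate}
\item Take $\sigma$ and $\lambda$ from Lemma~\ref{lem:indep}. Choose $\eta\in(0,\frac12)$ with $\lambda\eta\,(3\omega_R+4)\le\alpha K/16$. Put $\Theta=\lambda\omega_R+\alpha K$ and $L'=\lceil\Theta/\alpha\rceil+\ell$.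
\item Take $L,M,n_1,A_0$ from Lemma~\ref{lem:root} for $\eta$.
\item Take $O',n_2'$ from Lemma~\ref{lem:bit} for $\Theta$. Put $\Omega_1=\alpha(DR+\ell)+C_1+2$, and take $O,n_2$ from Lemma~\ref{lem:ruler} with $L_0=DR+\ell$, $\Omega=\Omega_1$ and tolerance $\eta/2$.
\item Choose $n'\ge n_2'$ with $S^{n'}x\in O'$, and $n\ge n_2$ with $S^nx\in O$, with $n^{d-1}\ge\max(2A_0,2/\eta)$, and with
\[
\lambda':=\frac{(n^{d-1}/c_*)^{1/d}}{n'^{\,d-1}}\in[\lambda,(1+\eta)\lambda].
\]
This is possible. The last condition says $u\le n\le(1+\eta)^{d/(d-1)}u$ with $u=c_*^{1/(d-1)}\lambda^{d/(d-1)}n'^{\,d}$. By (D1) there are arbitrarily large $n'$ with $S^{n'}x\in O'$. As $n'\to\infty$, the left endpoint $u$ and the length, which is at least $\eta u$, tend to infinity, so the interval eventually meets the syndetic set $\{n:S^nx\in O\}$ in a point as large as required.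
\item Put $p=\lfloor\sigma n^{d-1}\rfloor$, $H=\lceil(\Omega_1-1)n^{d-1}\rceil$ and $H'=\lceil C_2n'^{\,d-1}\rceil$.
\end{enumerate}

\emph{The mark.} Let $0\le j\le DR+\ell$. If $j\in B$, then $|\Delta_j(n)|\le(\alpha j+C_1+\eta/2)n^{d-1}\le(\Omega_1-1)n^{d-1}\le H$. If $j\notin B$, then $|\Delta_j(n)|\ge\Omega_1n^{d-1}\ge(\Omega_1-1)n^{d-1}+1>H$. Fix $k\in[0,R]$. Since $Dk\le j_k<DR+\ell$, the integer $j$ in $\varphi(k;\bar p)$ is $j_k$, and $A=A_k:=p+\Delta_{j_k}(n)$.

\emph{The root.} Put $z_k=A_k/n^{d-1}$. Then $|z_k-(\sigma+\delta_k)|\le n^{1-d}+\eta/2\le\eta<\frac12$. As $\sigma+\delta_k\ge1$, we get $z_k>\frac12$ and $A_k\ge n^{d-1}/2\ge A_0$. On $[\frac12,\infty)$ the derivative of $z\mapsto z^{1/d}$ is at most $2/d\le1$, so $|z_k^{1/d}-\omega_k|\le\eta$. Let $\rho_k$ be the integer $\rho$ in $\varphi(k;\bar p)$. By Lemma~\ref{lem:root} there is $e_k$ with $|e_k|\le\eta$ and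
\[
\theta_k:=\frac{\rho_k}{n'^{\,d-1}}=(1+e_k)\frac{(A_k/c_*)^{1/d}}{n'^{\,d-1}}=(1+e_k)\,\lambda'\,z_k^{1/d}.
\]
Since $1\le\omega_k\le\omega_R$, this gives $\lambda(1-\eta)(\omega_k-\eta)\le\theta_k\le\lambda(1+\eta)^2(\omega_k+\eta)$. The upper bound exceeds $\lambda\omega_k$ by $\lambda\bigl((2\eta+\eta^2)\omega_k+\eta(1+\eta)^2\bigr)\le\lambda\eta(3\omega_R+4)$, and the lower bound falls short of $\lambda\omega_k$ by $\lambda(\eta\omega_k+\eta-\eta^2)\le\lambda\eta(\omega_R+1)$. Hence
\[
|\theta_k-\lambda\omega_k|\le\alpha K/16 .
\]

\emph{The bit.} We have $0<\theta_k\le\Theta$, and $\theta_k/(\alpha K)$ is within $\frac1{16}$ of $\lambda\omega_k/(\alpha K)$, whose residue modulo $1$ lies in $I_k$. So $\theta_k/(\alpha K)\bmod1$ lies in $[\frac18,\frac38]$ if $k\in J$ and in $[\frac58,\frac78]$ if $k\notin J$. By Lemma~\ref{lem:bit}, $\operatorname{Bit}(\rho_k;n',H',L')$ holds if and only if $k\in J$.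
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The dichotomy is Proposition~\ref{prop:dich}. In case (ii), Proposition~\ref{prop:code} verifies the hypothesis of Lemma~\ref{lem:coding}, so multiplication is definable, and undecidability follows as explained at the end of Section~\ref{sec:coding}.
\end{proof}

\begin{remark}
The growth hypothesis enters only as the inequality $d\ge2$, and this is used in two essential ways. It makes the unit $n^{d-1}$ of a ruler arbitrarily large, which gives $A_k\ge A_0$ and lets $\lambda'$ approach any prescribed ratio; and it makes the root nonlinear in Lemma~\ref{lem:indep}. For $g(n)=n$ the unit is $1$, the functions $s+\delta_k$ span a space of dimension at most $2$, and by Example~\ref{ex:sharp} the conclusion fails.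
\end{remark}

\begin{thebibliography}{9}

\bibitem{BL}
Bergelson and Leibman, \emph{Distribution of values of bounded generalized polynomials}, Acta Math. \textbf{198} (2007).

\bibitem{Konieczny}
Jakub Konieczny, \emph{Decidability of extensions of Presburger arithmetic by generalised polynomials}, arXiv:2402.09647 (2024).

\bibitem{Leibman}
Leibman, Ergodic Theory Dynam. Systems \textbf{25} (2005).

\bibitem{Parry}
Parry, 1969.

\end{thebibliography}
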